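# Parikh–de Bruijn words over large alphabets

## Multisets as windows: the guess "always", tested for $k\le 2$ and for two letters

Fix an alphabet $\Sigma$ with $\sigma$ letters and an integer $k\ge 1$. A *factor* of a word is a block of consecutive letters, and we call a factor of length $k$ a *window*. A classical fact about windows: there is a cyclic word in which every word of length $k$ over $\Sigma$ appears exactly once as a window (a de Bruijn word), and one proves it with an Euler circuit. Today we forget the order of the letters inside a window and ask for the same thing.

**Definition (Parikh vector).** The Parikh vector of a word $u$ is $(|u|_a)_{a\in\Sigma}$, where $|u|_a$ is the number of occurrences of $a$ in $u$. A Parikh vector of order $k$ is a vector of $\sigma$ nonnegative integers with sum $k$.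

For instance $abb$, $bab$ and $bba$ have the same Parikh vector. A Parikh vector of order $k$ is the same thing as a multiset of $k$ letters (a $k$-multiset), and I will use that language. For a multiset $S$, $|S|_a$ is the multiplicity of $a$. There are $\binom{\sigma+k-1}{k}$ $k$-multisets.

**Definition (PdB word).** A $(k,\sigma)$-PdB word (Parikh–de Bruijn word) is a linear, non-cyclic word $w$ over $\Sigma$ of length $\binom{\sigma+k-1}{k}+k-1$ such that every $k$-multiset is the multiset of letters of some window of $w$.

Such a word has exactly $\binom{\sigma+k-1}{k}$ windows, so each $k$-multiset then occurs exactly once. Example: $abbbcccaaabc$ is a $(3,3)$-PdB word. Its windows are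
$$abb,\ bbb,\ bbc,\ bcc,\ ccc,\ cca,\ caa,\ aaa,\ aab,\ abc,$$
and these are the ten 3-multisets over $\{a,b,c\}$, once each.

By analogy with de Bruijn words, the first guess is that PdB words always exist. Let us test it.

*Order $k=1$.* List the letters once each. The guess is right.

*Two letters.* For $\sigma=2$ the word $a^kb^k$ has windows $a^{k-i}b^i$ for $0\le i\le k$. These are all $k+1$ multisets, once each. The guess is right again.

*Order $k=2$.* A window is an unordered pair or a double letter $aa$. So a PdB word is exactly an Euler trail in the complete graph on $\Sigma$ with a loop added at every vertex: the word lists the vertices visited, the windows are the edges used. Every vertex has degree $(\sigma-1)+2=\sigma+1$. The graph is connected, so an Euler trail exists if and only if at most two vertices have odd degree. For odd $\sigma$ all degrees are even and a trail exists ($aabbcca$ for $\sigma=3$). For even $\sigma$ all $\sigma$ vertices have odd degree, so a trail exists only for $\sigma=2$ ($aabb$). In particular there is no $(2,4)$-PdB word, and the guess "always" is wrong.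

But the failure has an arithmetic shape, and one can make a second guess. For $k=2$ the condition is that $\sigma+1$ is even, apart from the small exception $\sigma=2$. Now $\sigma+1=\binom{\sigma+k-1}{k-1}$ for $k=2$. The conjecture of Burcsi, Lipták and Smyth ("On the Parikh-de-Bruijn grid", arXiv:1711.06264, 2017) reads: *for $\sigma$ large enough depending on $k$, PdB words exist if and only if $k$ divides $\binom{\sigma+k-1}{k-1}$.* We will prove that it is true.

What the condition says for small $k$: for $k=3$ it is $3\mid(\sigma+2)(\sigma+1)/2$, that is, $3\nmid\sigma$. For $k=4$ the numbers $\binom{\sigma+3}{3}$ for $\sigma=1,\dots,10$ are $4,10,20,35,56,84,120,165,220,286$. The condition holds for $\sigma=1,3,5,6,7,9$ and fails for $\sigma=2,4,8,10$. And "large enough" cannot simply be dropped: for $\sigma=2$ and $k$ even the word $a^kb^k$ exists, while $\binom{k+1}{k-1}/k=(k+1)/2$ is not an integer.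

## Counting a letter modulo $k$

From now on write $n=\sigma$, $\Sigma=[n]=\{1,\dots,n\}$, and
$$N=\binom{n+k-1}{k},\qquad M=\binom{n+k-1}{k-1}.$$
The number $M$ has a meaning. The sum $\sum_S|S|_a$ over all $k$-multisets $S$ does not depend on the letter $a$, by symmetry, and summing it over all $a$ gives $kN$. Hence
$$\sum_S |S|_a=\frac{kN}{n}=M\quad\text{for every letter }a,\qquad\text{and}\qquad k\mid M\iff n\mid N, \tag{1}$$
the equivalence because $M/k=N/n$.

**Definition (cyclic PdB word).** A cyclic PdB word is a cyclic word of length $N$ whose $N$ cyclic windows realize each $k$-multiset exactly once.

Appending to a cyclic PdB word, cut open anywhere, its first $k-1$ letters gives a linear PdB word. Example with $k=2$, $n=3$: the cyclic word $aabbcc$ gives $aabbcca$.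

**Theorem 1.** For every $k$ there is $n_0(k)$ such that for all $\sigma\ge n_0(k)$ the following are equivalent: (i) a $(k,\sigma)$-PdB word exists; (ii) a cyclic $(k,\sigma)$-PdB word exists; (iii) $k\mid\binom{\sigma+k-1}{k-1}$.

**Theorem 2.** The implication (i)$\Rightarrow$(iii) holds for every $\sigma\ge k+1$. For $k=2,3$ this range is best possible.

For $k=1$ all of this is trivial: any listing of the letters works, and $1\mid M$. **Assume $k\ge2$ from now on.**

**Proof of Theorem 2.** The purpose is to generalize "all degrees are even". Inside the word, every position lies in exactly $k$ windows; only the two ends can disturb this, and they have too few positions to disturb all letters.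

Let $w$ be a PdB word, $n\ge k+1$. Then $N\ge\binom nk\ge n\ge k+1$, so $|w|=N+k-1\ge 2k$. Call the first $k-1$ and the last $k-1$ positions the *boundary*; these two blocks are disjoint. Let the *weight* of a position be the number of windows containing it. For $1\le i\le k-1$ the $i$-th position from the left lies exactly in the windows starting at positions $1,\dots,i$, so it has weight $i$. The same holds from the right. All other positions have weight $k$.

For a letter $a$, the weights of all positions carrying $a$ add up to $\sum_S|S|_a=M$. Let $r\in\{0,\dots,k-1\}$ with $r\equiv M\pmod k$. The non-boundary positions contribute multiples of $k$, so for every letter the total weight of its boundary positions is congruent to $r$ modulo $k$.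

Suppose $r\neq0$. Then each of the $n$ letters has at least one boundary position. If a letter has exactly one, its weight lies in $\{1,\dots,k-1\}$ and is congruent to $r$, so it equals $r$. Only two boundary positions have weight $r$, one on each side. So at most two letters have exactly one boundary position, and all others have at least two. Counting boundary positions,
$$2k-2\ \ge\ 2(n-2)+2=2n-2,$$
so $n\le k$, a contradiction. Hence $r=0$ and $k\mid M$.

For the range: $aabb$ is a $(2,2)$-PdB word and $M=3$ is not divisible by $2$; $abbbcccaaabc$ is a $(3,3)$-PdB word and $M=10$ is not divisible by $3$. So $\sigma\ge k+1$ cannot be weakened to $\sigma\ge k$ for $k=2,3$. $\square$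

Keep in mind what the proof used: $n\ge k+1$, at least $k+1$ windows, and that every letter has the same total multiplicity $M$ over the multisets to be covered. We will need that at the end.

## Euler circuits beyond $k=2$, and tight cycles

Since (ii)$\Rightarrow$(i) is clear, what remains of Theorem 1 is (iii)$\Rightarrow$(ii) for large $n$. The sensible first attempt is to imitate $k=2$.

For $k=3$ one might take the 2-multisets as vertices and walk among them, each step using a 3-multiset. This loses too much. With distinct $a,b,c,d$, the walk $\{a,b\}\to\{b,c\}\to\{b,d\}$ is not realized by any word $w_1w_2w_3w_4$: from $\{w_1,w_2\}=\{a,b\}$ and $\{w_2,w_3\}=\{b,c\}$ we get $w_2=b$, $w_3=c$, and $c\notin\{b,d\}$. The state has to be the *ordered* word of the last $k-1$ letters.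

So take the de Bruijn digraph: vertices are the words of length $k-1$, and each word $x_1\cdots x_k$ is an arc from $x_1\cdots x_{k-1}$ to $x_2\cdots x_k$. A cyclic PdB word is a closed walk that uses exactly one arrangement of each multiset. If we could choose one arrangement per multiset so that the chosen arcs have equal in- and outdegree at every vertex and form a connected digraph, Euler's theorem would finish. For $k=2$ the balanced choice is an orientation of an even graph along an Euler circuit. For $k\ge3$ there are about $n^{k-1}$ balance equations to satisfy at once, and this is where the attempt stops: Euler's theorem needs the balanced choice as an input and does not produce it.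

A way to get balance for free is to partition the multisets into closed walks. The simplest closed walks are these.

**Definition (tight cycle).** A $k$-graph is a hypergraph all of whose edges have $k$ vertices. For $\ell=2k$, the tight cycle $C$ is the $k$-graph on $\mathbb Z_\ell$ with the $\ell$ edges $\{i,i+1,\dots,i+k-1\}$.

For $k=2$ this is the ordinary 4-cycle. For $k=3$ it has six vertices and edges $012,123,234,345,450,501$: the six windows of the cyclic word $012345$.

**Lemma 3 (insertion).** Let $w$ be a cyclic word of length at least $k$ that contains the factor $v_1\cdots v_{k-1}$, where $v_1v_2\cdots v_\ell$ are the vertices, in cyclic order, of a tight cycle. Write $w=v_1\cdots v_{k-1}u$ and let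
$$w'=v_1v_2\cdots v_\ell\,v_1\cdots v_{k-1}\,u .$$
The windows of $w'$ are the windows of $w$ together with the $\ell$ edges of the tight cycle, once each. Every factor of length $k-1$ of $w$ is also a factor of $w'$.

*Proof.* The first $\ell$ windows of $w'$ are $v_iv_{i+1}\cdots v_{i+k-1}$ with indices modulo $\ell$, because $v_\ell$ is followed by $v_1\cdots v_{k-1}$. These are the edges of the tight cycle, once each. The windows starting in the remaining part $v_1\cdots v_{k-1}u$ are, as words, exactly the old windows: when they wrap around they read at most $k-1$ letters of the beginning, and these are $v_1\cdots v_{k-1}$, as before. A factor of length $k-1$ of $w$ is a prefix of an old window, so it survives. $\square$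

So if a cyclic word already contains every $(k-1)$-tuple of distinct letters, any number of tight cycles can be spliced in, one after another. What we need is a partition of $k$-sets into tight cycles. For that there is a powerful theorem, which we use as a black box.

**Definition (divisibility, typicality).** For a $k$-graph $G$ and $T\subset V(G)$, $\deg_G(T)$ is the number of edges containing $T$. Let $F$ be a $k$-graph. $G$ is *$F$-divisible* if for each $0\le i\le k-1$ the number $\gcd\{\deg_F(T):T\subset V(F),|T|=i\}$ divides $\deg_G(T')$ for all $i$-sets $T'\subset V(G)$. A $k$-graph $G$ on $n$ vertices is *$(c,h,1)$-typical* if for every family $\mathcal A$ of at most $h$ $(k-1)$-subsets of $V(G)$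
$$(1-c)n\le\Big|\bigcap_{A\in\mathcal A}G(A)\Big|\le(1+c)n,\qquad G(A)=\{v:A\cup\{v\}\in G\}.$$

For $i=0$ divisibility says $|E(F)|$ divides $|E(G)|$. Example: for $k=2$ and $F=C_4$, divisible means that $4\mid|E(G)|$ and all degrees are even; $K_9$, with 36 edges and degrees 8, is $C_4$-divisible. The complete $k$-graph is $(c,h,1)$-typical once $h(k-1)\le cn$, since the intersection misses at most $h(k-1)$ vertices.

**Theorem 4** (Glock, Kühn, Lo, Osthus, *The existence of designs via iterative absorption: hypergraph $F$-designs for arbitrary $F$*, Mem. Amer. Math. Soc. 2023; case of density $1$). For every $k$-graph $F$ on more than $k$ vertices with at least one edge there are $c>0$ and $h,n_0$ such that every $F$-divisible $(c,h,1)$-typical $k$-graph on $n\ge n_0$ vertices has an $F$-decomposition, that is, a partition of its edge set into copies of $F$.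

Which divisibility does the tight cycle impose? This is the reason to take $\ell$ as large as $2k$. On $k+1$ vertices, for comparison, the edges of the tight cycle are all complements of single vertices, every $(k-1)$-set has degree $2$, and one would have to control parities of degrees of all $(k-1)$-sets.

**Lemma 5.** For the tight cycle $C$ on $\mathbb Z_{2k}$ the greatest common divisors in the definition of divisibility are $2k$ for $i=0$, $k$ for $i=1$, and $1$ for $2\le i\le k-1$.

*Proof.* There are $2k$ edges, and each vertex lies in $k$ of them. Let $2\le i\le k-1$ and $T=\{0,1,\dots,i-2,\,k-1\}$, a set of size $i$ containing $0$ and $k-1$. Suppose the edge $\{s,\dots,s+k-1\}$ contains $T$. From $0$ in the edge, $s\equiv -t$ with $0\le t\le k-1$. From $k-1$ in the edge, $s\equiv u$ with $0\le u\le k-1$. So $2k\mid t+u\le 2k-2$, hence $t=u=0$ and $s=0$. The edge $\{0,\dots,k-1\}$ does contain $T$. So $\deg_C(T)=1$ and the gcd is $1$. $\square$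

So only two numbers have to be right: the number of edges modulo $2k$ and the vertex degrees modulo $k$. The second is where (iii) will enter.

One obstacle is left. Theorem 4 speaks about sets, and a multiset such as $\{a,a,b\}$ is not an edge of a $k$-graph. Covering the sets first and patching in the other multisets afterwards does not work as it stands. A passage $x\,y\,a\,a\,b\,z$ that covers $\{a,a,b\}$ has the other windows $xya$, $yaa$, $abz$. Some of them are sets, which would then be covered twice, and another is again a multiset with a repetition. So we go the other way round: first a cyclic word that takes care of all multisets with repetitions, spending some sets on the way, but few and well spread; then Theorem 4 for the sets that are left.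

Call a $k$-multiset *simple* if all multiplicities are $1$. Write $\mathrm{supp}(U)$ for the set of letters of $U$ and $s(U)$ for its size. The notation $O_k(\cdot)$ allows constants depending on $k$.

**Proposition 6.** Let $\ell=2k$. For $n\ge n_1(k)$ there are $L=O_k(\log n)$ and a cyclic word $w_0$ over $[n]$ such that

1. its cyclic windows are pairwise distinct multisets, and they include all non-simple $k$-multisets;
2. every ordered $(k-1)$-tuple of distinct letters is a factor of $w_0$;
3. every $(k-1)$-subset of $[n]$ is contained in at most $L$ simple windows of $w_0$;
4. $|w_0|\equiv N\pmod \ell$.

## From the starting word to a cyclic PdB word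

Here we deduce (iii)$\Rightarrow$(ii) from Proposition 6, so that we know what each property is for. Assume $k\mid M$ and $n$ large, take $w_0$, and let $G$ be the $k$-graph on $[n]$ whose edges are the $k$-sets that are *not* windows of $w_0$.

**Step 1: $G$ is typical.** For a $(k-1)$-set $A$, a vertex $v$ is missing from $G(A)$ only if $v\in A$ or $A\cup\{v\}$ is a window. By property 3, $|G(A)|\ge n-(k-1)-L$. So for any family $\mathcal A$ of at most $h$ sets
$$n\ \ge\ \Big|\bigcap_{A\in\mathcal A} G(A)\Big|\ \ge\ n-h(k-1+L)\ \ge\ (1-c)n$$
when $n$ is large, since $L=O_k(\log n)$. Here $c,h$ are the constants of Theorem 4 for $F=C$, and they depend only on $k$.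

**Step 2: vertex degrees are multiples of $k$.** Every position of the cyclic word $w_0$ lies in exactly $k$ windows. By property 1 the multisets that are not windows are exactly the edges of $G$, and each window is a different multiset. So by (1)
$$\deg_G(v)=\sum_S|S|_v-\sum_{W\text{ window of }w_0}|W|_v=M-k\,|w_0|_v\equiv 0\pmod k .$$

**Step 3: the number of edges is a multiple of $2k$.** There are $|w_0|$ distinct windows, so $|E(G)|=N-|w_0|\equiv0\pmod{2k}$ by property 4.

**Step 4: decompose and insert.** By Lemma 5 and Steps 2 and 3, $G$ is $C$-divisible. The tight cycle has $2k>k$ vertices, so Theorem 4 decomposes $G$ into tight cycles $C_1,\dots,C_q$. Start with $w_0$ and insert $C_1,\dots,C_q$ one by one with Lemma 3. At each time every $(k-1)$-tuple of distinct letters is a factor: initially by property 2, later because insertion keeps all factors of length $k-1$. At the end the windows are those of $w_0$ and all edges of $G$, so every $k$-multiset occurs exactly once. This is a cyclic PdB word. $\square$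

With Theorem 2, this proves Theorem 1 once Proposition 6 is proved. The rest of the lecture is about Proposition 6.

## Cores, gaps, and a random word

We string together *cores*, one for each non-simple multiset and one for each $(k-1)$-tuple, and separate them by *gaps* made of random fresh letters. The danger is a window that overlaps a core and a gap: it may be non-simple, and it must not have been used already.

How a core is arranged matters. Take $k=3$ and the multiset $\{b,b,z\}$. If the core is $zbb$ and the next letter is $x$, the window $bbx$ appears. Once $\{b,b,z\}$ has been used for more than half of all letters $z$, the next core $zbb$ leaves fewer than $n/2$ possible continuations $x$: the windows next to cores compete with the cores themselves. If the core is $bzb$, the windows next to it are $zbx$ and $xbz$, which are simple. They have larger support than the core, so no core of this kind or an earlier kind can block them. The general recipe: begin and end with the same letter, and treat multisets in order of support size.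

**Cores.** For each non-simple $k$-multiset $S$ fix a letter $a$ with $|S|_a\ge2$ and an arrangement of $S$ as a word of length $k$ beginning and ending with $a$; this word is the *S-core* of $S$. The *tuple cores* are all words of length $k-1$ with distinct letters. The *rank* of a core is its number of distinct letters; it lies in $\{1,\dots,k-1\}$. Tuple cores have rank $k-1$.

For $k=3$: the S-cores of rank 1 are $aaa$, those of rank 2 are $aya$ with $y\ne a$, and the tuple cores are the words $ay$ with $a\neq y$.

Let $c_0=(1,2,\dots,k-1)$, a tuple core. Let $\mathcal L$ be the list of all S-cores in order of nondecreasing rank, followed by all tuple cores other than $c_0$.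

**The process.** Start with $c_0$ and run through $\mathcal L$. An S-core is skipped if its multiset has already been used as a window; tuple cores are never skipped. The cyclic word has the form
$$c_0\ \text{gap}\ c_1\ \text{gap}\ c_2\ \cdots\ c_q\ (\text{closing gap back to }c_0).$$
Given the left core of a gap, the right core is the next non-skipped element of $\mathcal L$, or $c_0$ if $\mathcal L$ is exhausted. If the right core is an S-core, its multiset is marked *used* before the gap is chosen. A gap is a word $z_1\cdots z_m$ with $m=2k-2$. For the closing gap, $m\in[2k-2,4k-3]$ is chosen so that $|w_0|\equiv N\pmod{2k}$; this interval contains $2k$ consecutive integers, and everything else in $|w_0|$ is known by then. The letters $z_1,\dots,z_m$ are chosen one by one. A letter $z$ is *available* for $z_i$ if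

* (a) $z$ occurs neither in the two adjacent cores nor among $z_1,\dots,z_{i-1}$; and
* (b) no window that becomes determined by setting $z_i=z$ is an already used multiset.

If at least $n/2$ letters are available, choose $z_i$ uniformly at random among them, given the history, and mark the newly determined windows as used. Otherwise the process *stops*, and has failed.

Example, $k=3$, first gap between $12$ and $111$, so $m=4$:
$$1\,2\,z_1z_2z_3z_4\,1\,1\,1.$$
The windows containing a gap letter are $12z_1$, $2z_1z_2$, $z_1z_2z_3$, $z_2z_3z_4$, $z_3z_41$, $z_411$. The last one uses the non-simple multiset $\{1,1,z_4\}$, so the S-core $1z_41$ will be skipped later.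

**Lemma 7 (windows of the word).**

1. A window without gap letters is an entire S-core. Every other window (a *gap window*) meets exactly one gap and at most one core: it consists of $i\ge1$ consecutive gap letters and a suffix of length $k-i$ of the left core, or a prefix of length $k-i$ of the right core, or (if $i=k$) nothing else.
2. A gap of length $m$ has $m+k-1\le5k$ gap windows, and they are pairwise distinct multisets. Setting $z_i$ determines one of them if $i<m$ and $k$ of them if $i=m$. Each determined window contains $z_i$ exactly once.
3. A gap window meeting a core of rank $d$ has support size at least $d+1$. A gap window meeting no core has support size $k$.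

*Proof.* Part 1. Cores have length at most $k$, so a window inside a core is an entire core of length $k$, that is, an S-core. A window meeting two gaps contains a whole core and two more letters, at least $k+1$ letters, which is impossible. A window meeting two cores contains a whole gap and two more letters, at least $2k>k$ letters. The description follows.

Part 2. The windows meeting a gap of length $m$ have $m+k-1\le(4k-3)+(k-1)\le5k$ starting positions. In terms of indices, their gap letters are the intervals $[1,i]$ with $i<k$, the intervals of length $k$ in $[1,m]$, and the intervals $[m-i+1,m]$ with $i<k$. Since $m\ge k$, these intervals are pairwise different: those of length less than $k$ contain at most one of the two ends $1,m$, and those of length $k$ differ from each other. The gap letters are distinct and do not occur in the adjacent cores, so the multiset of a window determines its set of gap letters, and the windows are distinct. For $i<m$, setting $z_i$ determines just the window ending at $z_i$. Setting $z_m$ determines the window ending at $z_m$ and the $k-1$ windows ending at the first $k-1$ positions of the right core, which is already known. All of these contain $z_i$, once.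

Part 3. A window meeting no core consists of $k$ distinct letters. Consider a left S-core $s_1\cdots s_k$ with $s_1=s_k=a$ and the suffix $s_{i+1}\cdots s_k$, where $1\le i\le k-1$. A letter of the core that is missing in the suffix occurs among $s_1,\dots,s_i$ and is not $a$, because $s_k=a$ is still there. So at most $i-1$ letters are lost, while $i$ new letters are gained: the support has size at least $d-(i-1)+i=d+1$. Prefixes of a right core are symmetric. For a tuple core the window is simple, with support size $k=(k-1)+1$. $\square$

Part 3 only uses that gap letters are distinct and avoid the adjacent cores. So it also applies to a window $U+z$ that *would* arise from a letter $z$ satisfying (a).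

**Ranks of gaps.** The rank of a gap is the minimum of the ranks of its two adjacent cores. The first gap has the rank of $c_1$, since $c_0$ has the maximal rank $k-1$. Every later gap except the closing one has the rank of its left core, by the ordering of $\mathcal L$. The closing gap has rank $k-1$, since $c_q$ is a tuple core. So gap ranks never decrease. By Lemma 7, every gap window of a gap of rank $r$ has support size at least $r+1$ (note $k\ge r+1$).

Call a gap *exceptional* if it is the first gap, the closing gap, or its two cores have different ranks. The ranks of $c_1,\dots,c_q$ are nondecreasing in $\{1,\dots,k-1\}$, so they jump at most $k-2$ times, and there are at most $1+1+(k-2)=k$ exceptional gaps. The core $c_0$ is adjacent only to exceptional gaps.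

## How many gap windows contain a given $(k-1)$-multiset

For a multiset $U$ of size $k-1$ let $X_U$ be the number of gap windows determined during the process (until it ends or stops) that contain $U$ as a sub-multiset. This one family of numbers controls both property 3 and the availability of letters. Observe which gaps matter: if a window $W$ of a gap of rank $r$ contains $U$, then $W$ is $U$ plus one letter, so $s(U)\ge s(W)-1\ge r$. Hence
$$\text{gap windows containing }U\text{ lie in gaps of rank at most }s(U). \tag{2}$$

Why should $X_U$ be small? Look at $k=3$, $m=4$, $U=\{b,d\}$ with $b\ne d$. Consider gaps of rank 2 with cores of the form $aya$ or $ay$. There are $O(n^2)$ cores avoiding $b$ and $d$; next to such a core both letters have to come up at random, which has probability $O(n^{-2})$. There are $O(n)$ cores containing exactly one of $b,d$, and then the other has to come up, with probability $O(n^{-1})$. There are $O(1)$ cores containing both. Each kind contributes $O(1)$ in expectation. In general, $n^{r-e+b}$ cores of rank $r$ miss $b$ of the $e=s(U)$ letters, up to constants, with probability of order $n^{-b}$ each: in total $n^{r-e}$, and $r\le e$ by (2).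

**Claim 8.** For $n$ large, with positive probability $X_U\le L:=5k(k\ln n+k)$ for all $U$ simultaneously.

*Proof.* Fix $U$ and put $e=s(U)$, so $1\le e\le k-1$.

**Step 1: the probability that one gap meets $U$.** Let $g$ be a non-exceptional gap of rank $r\le e$ with left core $c$ and right core $c'$, both of rank $r$. Let $I_g$ be the indicator that some determined window of $g$ contains $U$. For non-exceptional gaps of rank greater than $e$ put $I_g=0$; by (2) this loses nothing. Let $\mathcal F_g$ be the history just before the letters of $g$ are chosen; it determines $c$ and $c'$. Put
$$b(c)=|\mathrm{supp}(U)\setminus\mathrm{supp}(c)|,\qquad Q(c)=\Big(\frac{2m}{n}\Big)^{b(c)},\qquad m=2k-2.$$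
Suppose a window that meets $c$ or meets no core contains $U$. All its letters outside $\mathrm{supp}(c)$ are gap letters. So the $b(c)$ letters in $\mathrm{supp}(U)\setminus\mathrm{supp}(c)$ all occur among $z_1,\dots,z_m$. (They also must have multiplicity $1$ in $U$, since otherwise the event is impossible.) Each $z_i$, given everything before it, takes a given value with probability at most $2/n$, because it is uniform on at least $n/2$ letters or is not chosen at all. Fix $b(c)$ different positions for the $b(c)$ letters: multiplying conditional probabilities, these letters sit there with probability at most $(2/n)^{b(c)}$. There are at most $m^{b(c)}$ ways to fix positions, so the conditional probability is at most $Q(c)$. Windows meeting $c'$ are treated in the same way with $\mathrm{supp}(c')$. Thus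
$$\Pr(I_g=1\mid\mathcal F_g)\le q_g:=Q(c)+Q(c').$$
Put $q_g:=0$ for non-exceptional gaps of rank greater than $e$.

**Step 2: the sum of the bounds $q_g$ is at most a constant, with certainty.** Let $r\le e$. How many cores $c$ of rank $r$ have $b(c)=b$? Choose $\mathrm{supp}(c)\cap\mathrm{supp}(U)$, a set of size $e-b$, in at most $2^k$ ways; then the other $r-(e-b)$ letters of the support, in at most $n^{r-e+b}$ ways; then the core itself, a word of length $k$ or $k-1$ on this support, in at most $2k^k$ ways. If $r<e-b$ there are none. Hence
$$\sum_{c\text{ of rank }r}Q(c)\le\sum_{b=0}^{k-1}2^{k+1}k^k\,n^{r-e+b}\Big(\frac{2m}{n}\Big)^b\le k\,2^{k+1}k^k(4k)^k\,n^{r-e},$$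
and $n^{r-e}\le1$. There are at most $k-1$ values of $r$, and each core is at most once a left core and at most once a right core. So $\sum_gq_g\le C$ with a constant $C=C(k)$, whatever the random choices were.

**Step 3: concentration.** Number the non-exceptional gaps in order of appearance, and set $I=q=0$ for gaps that never begin; the number of gaps is at most $|\mathcal L|+1$. Write $I_j,q_j,\mathcal F_j$ for the $j$-th one. Since $I_j\in\{0,1\}$ and the base of the exponential minus one is less than $2$,
$$\mathbb E[\exp(I_j)\mid\mathcal F_j]\le1+2q_j\le\exp(2q_j).$$
Both $q_j$ and all earlier $I_i,q_i$ are determined by $\mathcal F_j$. So with $Y_j=\exp\big(\sum_{i\le j}(I_i-2q_i)\big)$ we get $\mathbb E[Y_j\mid\mathcal F_j]=Y_{j-1}\exp(-2q_j)\,\mathbb E[\exp(I_j)\mid\mathcal F_j]\le Y_{j-1}$, and by induction $\mathbb E\,Y_j\le1$ for all $j$. If $\sum_gI_g\ge k\ln n$, then the last $Y_j$ is at least $n^k\exp(-2C)$. By Markov's inequality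
$$\Pr\Big(\sum_gI_g\ge k\ln n\Big)\le\exp(2C)\,n^{-k}.$$

**Step 4: all $U$ at once.** There are at most $n^{k-1}$ multisets $U$ of size $k-1$. So for $n>\exp(2C)$, with positive probability $\sum_gI_g<k\ln n$ for every $U$. Each gap has at most $5k$ gap windows. The non-exceptional gaps with a window containing $U$ number $\sum_gI_g$, and there are at most $k$ exceptional gaps. So $X_U\le5k(k\ln n+k)$ for every $U$. $\square$

The exceptional gaps were set aside because one of their cores may have rank above $e$, where the sum in Step 2 would not be bounded. There are only $k$ of them, so counting all their windows costs nothing.

## The process does not run out of letters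

**Claim 9.** Let $n$ be large. If $X_U\le L$ for all $U$, the process does not stop.

*Proof.* Consider the moment when $z_i$ is to be chosen, in a gap of rank $r$. We count the letters that are not available.

Condition (a) forbids at most $2k$ letters of adjacent cores and at most $4k$ earlier gap letters, together at most $6k$. Call the remaining letters *fresh*. Each of the at most $k$ windows determined by $z_i$ has the form $U+z_i$ with a $(k-1)$-multiset $U$ that is already fixed. For fresh $z$ we have $z\notin\mathrm{supp}(U)$, because $U$ consists of letters of adjacent cores and earlier gap letters. And $U+z$ has support size at least $r+1$ by Lemma 7. So $s(U)\ge r$. For how many fresh $z$ is $U+z$ already used?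

If $U+z$ was used as a gap window, this window contains $U$ and is counted by $X_U$. Different $z$ give different windows. So this happens for at most $X_U\le L$ letters $z$.

If $U+z$ was used as an S-core, that core has rank $s(U)+1\ge r+1$. Which S-cores have been used so far? For the first gap, only its right core (if that is an S-core). For the closing gap, all have rank at most $k-1=r$. For any other gap the left core has rank $r$, so by the ordering of $\mathcal L$ all S-cores used so far have rank at most $r$, except possibly the right core. In every case at most one S-core of rank at least $r+1$ has been used, so this happens for at most one $z$.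

Altogether at most $6k+k(L+1)$ letters are unavailable. Since $L=O_k(\log n)$, this is at most $n/2$ for large $n$, and at least $n/2$ letters are available. $\square$

**Proof of Proposition 6.** By Claim 8 some run of the process has $X_U\le L$ for all $U$, and by Claim 9 this run completes. Let $w_0$ be its cyclic word.

*Property 1.* By Lemma 7 every window is an S-core or a gap window. Each S-core was unused when it was marked, and each gap window was unused when it became determined, by (b). Windows that become determined at the same moment belong to one gap and are distinct by Lemma 7. So all windows are distinct. Each non-simple $S$ was either inserted as a core or skipped because it had already been used as a window.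

*Property 2.* Every $(k-1)$-tuple of distinct letters is a tuple core, hence a factor.

*Property 3.* A simple window is not an S-core, so it is a gap window. A $(k-1)$-set $U$ is therefore contained in at most $X_U\le L$ simple windows.

*Property 4.* This was arranged by the length of the closing gap. $\square$

This completes the proof of Theorem 1, and the conjecture is true.

## Split-closed families of types, and prime orders

The argument covers more than the family of all multisets. What does it need? A gap window must belong to the family whenever the core next to it does.

**Definition (type, split-closed).** The *type* of a $k$-multiset is the partition of $k$ formed by its multiplicities. A set $\mathcal P$ of partitions of $k$ is *split-closed* if, whenever $\lambda\in\mathcal P$ has a part $m\ge2$, replacing $m$ by the two parts $m-1,1$ again gives a member of $\mathcal P$.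

For example $\{a,a,b,c\}$ has type $2+1+1$. For $k=4$ the sets $\{3+1,\ 2+1+1,\ 1+1+1+1\}$ and $\{2+2,\ 2+1+1,\ 1+1+1+1\}$ are split-closed, but $\{2+2,\ 1+1+1+1\}$ is not, because $2+2$ splits into $2+1+1$. We write $1^k$ for the partition into ones.

**Theorem 10.** Let $\mathcal P$ be a nonempty split-closed set of partitions of $k$ and let $N_{\mathcal P}$ be the number of $k$-multisets over $[n]$ with type in $\mathcal P$. For $n\ge n_0(k)$ the following are equivalent: (i) there is a linear word of length $N_{\mathcal P}+k-1$ whose windows are exactly these multisets, once each; (ii) there is such a cyclic word of length $N_{\mathcal P}$; (iii) $n\mid N_{\mathcal P}$. Moreover (i)$\Rightarrow$(iii) holds for all $n\ge k+1$.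

With all partitions this is Theorem 1, by (1). With $\mathcal P=\{1^k\}$ it is the theorem on universal cycles of $k$-subsets (Glock–Joos–Kühn–Osthus). It also covers, for example, the multisets with all multiplicities at most $m$.

*Proof.* For $k=1$ the only possibility is $\mathcal P=\{1\}$, with $N_{\mathcal P}=n$, and everything is trivial. Let $k\ge2$.

**Step 1: necessity.** Put $M_{\mathcal P}=kN_{\mathcal P}/n$. By symmetry this is the sum of $|S|_a$ over all $S$ with type in $\mathcal P$, for each letter $a$, and $k\mid M_{\mathcal P}\iff n\mid N_{\mathcal P}$ since $M_{\mathcal P}/k=N_{\mathcal P}/n$. Splitting parts repeatedly shows $1^k\in\mathcal P$. So for $n\ge k+1$ we have $N_{\mathcal P}\ge\binom nk\ge n\ge k+1$. These are the only facts the proof of Theorem 2 used, so it gives $k\mid M_{\mathcal P}$. And (ii)$\Rightarrow$(i) is again clear: append the first $k-1$ letters.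

**Step 2: the starting word.** Run the process with S-cores only for the non-simple $S$ with type in $\mathcal P$, with the same tuple cores, and with $N_{\mathcal P}$ in place of $N$ in the choice of the closing gap. Lemma 7 concerns single cores and gaps and is unchanged. The first gap has the rank of $c_1$, whatever that rank is; if there are no S-cores at all, it is $k-1$. The other statements about gap ranks, and the bound $k$ on the number of exceptional gaps, were derived from the ordering of $\mathcal L$ alone. In Claim 8 the sums run over fewer cores, so the bounds still hold. Claim 9 is unchanged. So we obtain a cyclic word $w_0$ with distinct windows, which include all non-simple multisets with type in $\mathcal P$, and with properties 2 and 3 and $|w_0|\equiv N_{\mathcal P}\pmod{2k}$.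

**Step 3: no foreign windows.** We must check that every window of $w_0$ has type in $\mathcal P$. S-cores do. A gap window meeting no core, or meeting a tuple core, is simple, and $1^k\in\mathcal P$. A gap window meeting the S-core of $S$ arises from $S$ by replacing some occurrences of letters by distinct fresh letters. Do this one occurrence at a time. Replacing an occurrence of a letter of current multiplicity $m\ge2$ splits the part $m$ into $m-1,1$. Replacing an occurrence of multiplicity $1$ leaves the type unchanged. Since $\mathcal P$ is split-closed, the type stays in $\mathcal P$.

**Step 4: completion.** Assume $n\mid N_{\mathcal P}$, so $k\mid M_{\mathcal P}$. Let $G$ consist of the $k$-sets that are not windows of $w_0$; by Steps 2 and 3 these are exactly the multisets with type in $\mathcal P$ that are not windows. Then $\deg_G(v)=M_{\mathcal P}-k|w_0|_v\equiv0\pmod k$ and $|E(G)|=N_{\mathcal P}-|w_0|\equiv0\pmod{2k}$, and $G$ is typical by property 3 as before. Theorem 4 decomposes $G$ into tight cycles, and Lemma 3 inserts them, using property 2. The resulting cyclic word has as windows exactly the multisets with type in $\mathcal P$, once each. As there are only finitely many sets $\mathcal P$ of partitions of $k$, one $n_0(k)$ serves for all of them. $\square$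

Finally, two cases where the divisibility condition becomes very short.

**Corollary 11.** Let $\sigma\ge n_0(k)$. (a) If $\gcd(k,\sigma)=1$, then a (cyclic) $(k,\sigma)$-PdB word exists. (b) If $k=p$ is prime, a $(p,\sigma)$-PdB word exists if and only if $p\nmid\sigma$.

*Proof.* (a) By (1), $\sigma M=kN$, so $k\mid\sigma M$, and $\gcd(k,\sigma)=1$ gives $k\mid M$. Apply Theorem 1.

(b) If $p\nmid\sigma$, use (a). If $p\mid\sigma$, the last base-$p$ digit of $\sigma+p-1$ is $p-1$. The number $p-1$ has the single digit $p-1$, so Lucas' theorem gives
$$M=\binom{\sigma+p-1}{p-1}\equiv\binom{p-1}{p-1}=1\pmod p .$$
So $p\nmid M$, and by Theorem 1 no PdB word exists. $\square$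

The coprimality in (a) is not necessary for composite $k$: for $k=4$ and $\sigma=6$ we found $M=84$, which is divisible by $4$, so the condition (iii) itself can hold when $\gcd(k,\sigma)=2$. The same happens for infinitely many $\sigma$. If $\sigma=6+8t$, then among the factors of $(\sigma+3)(\sigma+2)(\sigma+1)$ only $\sigma+2=8(t+1)$ is even, so $M=(\sigma+3)(\sigma+2)(\sigma+1)/6$ is divisible by $4$. By Theorem 1, $(4,\sigma)$-PdB words therefore exist for all large $\sigma\equiv 6\pmod 8$.
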